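\title{Antichains of independent sets in sparse random graphs}

\begin{abstract}
The independent sets of a graph $G$ form a poset under inclusion. We compare the size $s(G)$ of its largest antichain with the size $M(G)$ of its largest layer for the random graph $G_{n,p}$ with $p=O(1/n)$. We show that $s=(1+o(1))M$ with high probability if and only if $np\to0$. The cause is deterministic: every graph with linearly many edges and linearly many components $K_{1,3}$ has $s\ge(1+\varepsilon)M$. For $p=c/n$ with fixed $c\le 1/10$, the excess $s/M-1$ lies between $c^3/3000$ and $70c^3$ with high probability.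
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a graph on $[n]=\{1,\dots,n\}$. A set $A\subseteq[n]$ is \emph{independent} if it contains no edge of $G$. The \emph{$G$-independent hypercube} $Q(G)$ is the family of all independent sets, ordered by inclusion, and its $r$-th \emph{layer} $Q^{(r)}(G)$ consists of the independent sets of size $r$. A family $\mathcal A\subseteq Q(G)$ is an \emph{antichain} if no member of $\mathcal A$ is a proper subset of another. Put
\[
s(G)=\max\{|\mathcal A|:\ \mathcal A\subseteq Q(G)\text{ an antichain}\},\qquad M(G)=\max_{0\le r\le n}|Q^{(r)}(G)|.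
\]
The number $s(G)$ is the \emph{width} of $Q(G)$. Every layer is an antichain, so $s(G)\ge M(G)$, and the ratio $s(G)/M(G)$ measures how much one gains by mixing sets of different sizes.

If $G$ has no edges, then $Q(G)$ is the family of all subsets of $[n]$, and Sperner's theorem says that its width is $\binom{n}{\lfloor n/2\rfloor}$; nothing is gained. Nothing is gained either when $G$ is a perfect matching, or when every component of $G$ is a vertex or a path on three vertices (Section~\ref{sec:nogain}). Equality does fail for some small graphs. For the star $K_{1,4}$ the layers have sizes $1,5,6,4,1$, while the six pairs of leaves together with the center form an antichain of size $7$. But for a star $K_{1,t}$, an antichain consists of sets of leaves and possibly the center, so $s\le\binom{t}{\lfloor t/2\rfloor}+1\le M+1$ and the ratio tends to $1$. One may therefore hope for asymptotic equality in sparse graphs. Let $G_{n,p}$ be the Erd\H{o}s--R\'enyi random graph on $[n]$, in which each pair of vertices is an edge independently with probability $p$, and say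 that an event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$. The following problem comes from the paper of Falgas-Ravry \cite{FR}.

\begin{quote}
Let $p=p(n)=O(1/n)$. Is it true that whp $s(G_{n,p})=(1+o(1))\,M(G_{n,p})$?
\end{quote}

Since $s\ge M$, the assertion means that $\mathbb P\big(s\le(1+\delta)M\big)\to1$ for every fixed $\delta>0$. The answer is negative, except when $p$ is much smaller than $1/n$.

\begin{theorem}\label{thm:main}
Let $p=O(1/n)$.
\begin{itemize}
\item[(i)] Suppose that $a\le np\le b$ for constants $0<a\le b$, for all $n$ or along a subsequence. Then there is $\varepsilon=\varepsilon(a,b)>0$ such that whp (along that subsequence) $s(G_{n,p})\ge(1+\varepsilon)M(G_{n,p})$.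
\item[(ii)] If $np\to0$, then whp $s(G_{n,p})=(1+o(1))M(G_{n,p})$.
\end{itemize}
Hence for $p=O(1/n)$ the asymptotic equality holds whp if and only if $np\to0$. In particular it fails for $p=c/n$, for every constant $c>0$.
\end{theorem}

Part (i) follows from a statement about arbitrary sparse graphs. We call the star $K_{1,3}$ a \emph{claw}.

\begin{theorem}\label{thm:det}
For all $\beta,D>0$ there are $\varepsilon>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices with at most $Dn$ edges and at least $\beta n$ components isomorphic to $K_{1,3}$ satisfies $s(G)\ge(1+\varepsilon)M(G)$.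
\end{theorem}

For small $c$ we find the order of the gain. The exponent $3$ reflects two facts: a tree on $k$ vertices occurs as a component of $G_{n,c/n}$ with density of order $c^{k-1}$, and the trees on at most three vertices produce no gain, whereas the claw does.

\begin{theorem}\label{thm:order}
For fixed $0<c\le 1/10$ and $p=c/n$, whp
\[
1+\frac{c^3}{3000}\ \le\ \frac{s(G_{n,p})}{M(G_{n,p})}\ \le\ 1+70c^3 .
\]
\end{theorem}

Section~\ref{sec:steep} explains the idea and Section~\ref{sec:tools} collects the tools. Theorem~\ref{thm:det} is proved in Sections~\ref{sec:universal} and~\ref{sec:claws}, Theorem~\ref{thm:main} in Section~\ref{sec:random}, and Theorem~\ref{thm:order} in Sections~\ref{sec:nogain} and~\ref{sec:order}.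

\section{Steep functions and two claws}\label{sec:steep}

All our antichains are level sets. Call $\psi\colon Q(G)\to\mathbb R$ \emph{steep} if $\psi(J)\ge\psi(I)+1$ whenever $I\subsetneq J$. Since subsets of independent sets are independent, one can pass from $I$ to $J$ by adding one vertex at a time, and it suffices to check the inequality for $J=I\cup\{v\}$.

\begin{lemma}\label{lem:steep}
If $\psi$ is steep and $h\in\mathbb R$, then $\{I\in Q(G):h-1<\psi(I)\le h\}$ is an antichain.
\end{lemma}

\begin{proof}
The values of $\psi$ at two members of the family differ by less than $1$.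
\end{proof}

The size function $I\mapsto|I|$ is steep, and its level sets are the layers. Heuristically, if $I$ is a uniformly random independent set and $\psi(I)$ is approximately normal with variance $v$, the best level set contains a fraction about $(2\pi v)^{-1/2}$ of $Q(G)$. To beat the layers by a constant factor we thus look for a steep function whose variance is smaller than that of $|I|$ by a constant factor.

Consider a star with center $z$ and $t$ leaves. Its independent sets are the $2^t$ sets of leaves and the set $\{z\}$, which is comparable only with $\emptyset$. Hence the function that equals the size on sets of leaves and equals $y$ on $\{z\}$ is steep for every $y\ge1$. A uniform independent set is $\{z\}$ with probability $\theta=1/(2^t+1)$, and otherwise its size is binomial with mean $t/2$ and variance $t/4$. Conditioning on these two cases, the variance of our function is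
\begin{equation}\label{eq:starvar}
(1-\theta)\,\frac t4+\theta(1-\theta)\Big(y-\frac t2\Big)^2 .
\end{equation}
For $t\le2$ the best admissible value is $y=1$, the size function itself. For $t=3$ the best value is $y=3/2$, and the variance drops from $\frac{56}{81}$ at $y=1$ to $\frac{54}{81}$; see Figure~\ref{fig:claw}. Variances add over components, so linearly many claws save a linear amount of variance.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.15]
\node (e) at (0,0) {$\emptyset$};
\node (a) at (-1,1) {$a$}; \node (b) at (0,1) {$b$}; \node (c) at (1,1) {$c$};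
\node (ab) at (-1,2) {$ab$}; \node (ac) at (0,2) {$ac$}; \node (bc) at (1,2) {$bc$};
\node (abc) at (0,3) {$abc$};
\node (z) at (2.5,1.5) {$z$};
\node[circle,draw,inner sep=1.3pt] (o) at (2.5,1) {};
\draw (e)--(a) (e)--(b) (e)--(c) (a)--(ab) (a)--(ac) (b)--(ab) (b)--(bc)
      (c)--(ac) (c)--(bc) (ab)--(abc) (ac)--(abc) (bc)--(abc) (e)--(z);
\draw[->] (o)--(z);
\draw[dashed] (-1.7,1.5)--(z);
\end{tikzpicture}
\caption{The independent sets of the claw with center $z$ and leaves $a,b,c$, ordered by inclusion. Sets of leaves are drawn at height equal to their size. The set $\{z\}$ lies above $\emptyset$ only, so it can be lifted from height $1$ (small circle) to height $3/2$ (dashed line), the average size of a set of leaves, while every inclusion still gains at least $1$ in height.}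
\label{fig:claw}
\end{figure}

For a graph $G$ let $\mathrm{Cen}$ be the set of centers of the components of $G$ that are claws. Define
\begin{equation}\label{eq:psi}
\psi(I)=|I|+\tfrac12|I\cap \mathrm{Cen}|,\qquad \mathcal A_h=\{I\in Q(G):h-1<\psi(I)\le h\}\quad(h\in\mathbb Z).
\end{equation}
Adding a vertex raises $\psi$ by $1$ or by $3/2$, so $\psi$ is steep and each $\mathcal A_h$ is an antichain. If $|I\cap\mathrm{Cen}|=k$, then $\psi(I)=|I\setminus\mathrm{Cen}|+\frac{3k}2$ is a multiple of $\frac12$ that is an integer exactly when $k$ is even. Therefore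
\begin{equation}\label{eq:Ah}
I\in\mathcal A_h\iff |I\setminus\mathrm{Cen}|=h-\lceil 3k/2\rceil .
\end{equation}

\begin{example}\label{ex:two}
For one claw the layers have sizes $1,4,3,1$, and $s\le\binom31+1=4=M$. Let $G$ consist of two claws. The layer sizes are the coefficients of
\[
(1+4x+3x^2+x^3)^2=1+8x+22x^2+26x^3+17x^4+6x^5+x^6,
\]
so $M(G)=26$. An independent set with $k$ centers takes its leaves from the other $2-k$ claws, so there are $\binom2k\binom{3(2-k)}{j}$ sets with $k$ centers and $j$ leaves. The third layer takes $j=3-k$ and has $20+6+0$ members. By \eqref{eq:Ah}, the antichain $\mathcal A_3$ takes $j=3,1,0$ for $k=0,1,2$ and has $20+6+1=27$ members.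
\end{example}

The example shows the mechanism. Among $N$ claws, the number $\binom Nk\binom{3(N-k)}{j}$ of sets with $k$ centers and $j$ leaves peaks at $j\approx\frac32(N-k)$. A layer follows a line $j=r-k$ of slope $-1$ in $k$ and drifts away from the peak as $k$ varies, while $\mathcal A_h$ follows a line of slope $-\frac32$ and can stay on the peak for every $k$.

The difficulty in Theorem~\ref{thm:det} is the rest of the graph, about which only the number of edges is known. It may be a single large component, and then we have no reason to approximate $|I|$ or $\psi(I)$ by a normal variable. The proof uses the randomness of the claws alone to compare layers with the antichains $\mathcal A_h$.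

\section{Notation and tools}\label{sec:tools}

Logarithms are natural. We write $e(G)$ for the number of edges, $N(v)$ for the set of neighbors of $v$, and $C(v)$ for the component of $v$; $|C|$ is the number of vertices of $C$. Layers $Q^{(r)}(G)$ with $r<0$ or $r>n$ are empty.

\subsection*{Disjoint unions}
If $G$ is the disjoint union of $G_1$ and $G_2$, then $Q(G)$ is the product poset $Q(G_1)\times Q(G_2)$. So if $I$ is uniform on $Q(G)$, the sets $I\cap C$ over the components $C$ are independent random sets, each uniform on $Q(C)$. Moreover,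
\begin{equation}\label{eq:slice}
s(G)\le|Q(G_2)|\,s(G_1),\qquad |Q^{(r)}(G)|=\sum_{B\in Q(G_2)}|Q^{(r-|B|)}(G_1)| .
\end{equation}
The inequality holds because, for an antichain $\mathcal A$ and a fixed $B\in Q(G_2)$, the sets $A\in Q(G_1)$ with $A\cup B\in\mathcal A$ form an antichain.

For $j\ge1$ put
\[
T_j=T_j(G)=\sum_{v:\,|C(v)|\ge j}|C(v)|=\sum_{C:\,|C|\ge j}|C|^2 .
\]
A random variable $U$ with values in $[0,L]$ has $\operatorname{Var}U\le\mathbb E(U-L/2)^2\le L^2/4$. Hence, if $U_C\in[0,|C|]$ are independent variables indexed by some set $\mathcal S$ of components,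
\begin{equation}\label{eq:varsum}
\operatorname{Var}\sum_{C\in\mathcal S}U_C\le\frac14\sum_{C\in\mathcal S}|C|^2 .
\end{equation}

\subsection*{Normal densities}
Let $\gamma_{\mu,v}(x)=(2\pi v)^{-1/2}e^{-(x-\mu)^2/(2v)}$ be the density of the normal law $\mathcal N(\mu,v)$, and let $\bar\Phi(z)=\int_z^\infty\gamma_{0,1}$. With $y=(x-\mu)/\sqrt v$ we have $\partial_x\gamma_{\mu,v}=-(2\pi)^{-1/2}v^{-1}ye^{-y^2/2}$ and $\partial_v\gamma_{\mu,v}=\frac12(2\pi)^{-1/2}v^{-3/2}(y^2-1)e^{-y^2/2}$. Since $|y|e^{-y^2/2}\le1$ and $|y^2-1|e^{-y^2/2}\le1$, and since $\gamma_{\mu,v}$ rises from $0$ to its maximum and falls back,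
\begin{equation}\label{eq:gauss}
|\partial_x\gamma_{\mu,v}|\le v^{-1},\qquad|\partial_v\gamma_{\mu,v}|\le v^{-3/2},\qquad\int|\partial_x\gamma_{\mu,v}|\,dx=2(2\pi v)^{-1/2}.
\end{equation}

\subsection*{Limit theorems}
Besides the inequalities of Markov and Chebyshev we use three textbook facts. The \emph{Kolmogorov distance} of real random variables $U,V$ is $d_K(U,V)=\sup_x|\mathbb P(U\le x)-\mathbb P(V\le x)|$.
\begin{itemize}
\item \emph{Hoeffding's inequality.} $\mathbb P(|\mathrm{Bin}(t,\theta)-t\theta|>x)\le2e^{-2x^2/t}$ for $x>0$.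
\item \emph{De Moivre--Laplace local limit theorem.} For fixed $0<\theta<1$, as $t\to\infty$,
\[
\sup_{j\in\mathbb Z}\big|\mathbb P(\mathrm{Bin}(t,\theta)=j)-\gamma_{t\theta,\,t\theta(1-\theta)}(j)\big|=o(t^{-1/2}).
\]
\item \emph{Berry--Esseen theorem.} There is an absolute constant $C_0$ such that, if $U=\sum_iU_i$ with independent bounded $U_i$ and $v=\operatorname{Var}U>0$, and $\Gamma\sim\mathcal N(\mathbb EU,v)$, then $d_K(U,\Gamma)\le C_0v^{-3/2}\sum_i\mathbb E|U_i-\mathbb EU_i|^3$.
\end{itemize}
To pass from distribution functions to expectations, let $f$ be continuously differentiable with bounded derivative and let $U,V$ be integrable. Pointwise, $f(U)-f(V)=\int f'(x)\big(\mathbf 1[V\le x]-\mathbf 1[U\le x]\big)dx$. Taking expectations (Fubini's theorem applies since $\mathbb E|U-V|<\infty$),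
\begin{equation}\label{eq:compare}
|\mathbb Ef(U)-\mathbb Ef(V)|\le\int|f'(x)|\,\big|\mathbb P(U\le x)-\mathbb P(V\le x)\big|\,dx .
\end{equation}

\section{A lower bound for the width of any graph}\label{sec:universal}

The proof of Theorem~\ref{thm:det} needs to know that $s(G)$ is at least of order $|Q(G)|/\sqrt n$ when $G$ has $O(n)$ edges. We have no bound of order $n$ on the variance of $|I|$, so we look for another steep function, a sum over vertices in which nonadjacent vertices are uncorrelated.

\begin{lemma}\label{lem:universal}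
If $G$ has $n\ge4$ vertices and $\Lambda=n+2e(G)$, then $s(G)\ge|Q(G)|/(4\sqrt\Lambda)$.
\end{lemma}

\begin{proof}
For $I\in Q(G)$ call a vertex $v\notin I$ \emph{free} if $I\cup\{v\}$ is independent. Let $F(I)$ be the number of free vertices and $\varphi(I)=|I|-F(I)$. (For the graph with no edges, $\varphi(I)/2=|I|-n/2$ is the centered size.) If $v$ is free for $I$, then every vertex free for $I\cup\{v\}$ is free for $I$, and $v$ is not free for $I\cup\{v\}$. So $\varphi(I\cup\{v\})\ge\varphi(I)+2$, the function $\varphi/2$ is steep, and by Lemma~\ref{lem:steep} each family $\{I:\varphi(I)\in\{2h-1,2h\}\}$ with $h\in\mathbb Z$ is an antichain.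

Let $I$ be uniform on $Q(G)$ and write $\varphi(I)=\sum_v\xi_v$ with $\xi_v=\mathbf 1[v\in I]-\mathbf 1[v\text{ is free}]$. Then $\xi_v=0$ if $N(v)\cap I\ne\emptyset$, and otherwise $\xi_v=1$ or $\xi_v=-1$ according as $v\in I$ or $v\notin I$. In particular $\xi_v$ depends only on $I\cap(\{v\}\cup N(v))$. Let $u\ne v$ be nonadjacent. On the family $\{I:N(u)\cap I=\emptyset\}$, outside which $\xi_u=0$, the map $I\mapsto I\triangle\{u\}$ is an involution. It reverses the sign of $\xi_u$ and fixes $\xi_v$, because $u\notin\{v\}\cup N(v)$. Hence $\mathbb E\xi_u\xi_v=0$. The remaining ordered pairs $(u,v)$, those with $u=v$ or $uv$ an edge, number $n+2e(G)$ and have $|\xi_u\xi_v|\le1$. Thus $\mathbb E\varphi^2\le\Lambda$.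

By Markov's inequality for $\varphi^2$, we have $\mathbb P(|\varphi|<2\sqrt\Lambda)\ge3/4$. The interval $(-2\sqrt\Lambda,2\sqrt\Lambda)$ contains at most $4\sqrt\Lambda+1$ integers, and $t$ consecutive integers meet at most $\frac t2+1$ of the pairs $\{2h-1,2h\}$. So at most $2\sqrt\Lambda+\frac32\le3\sqrt\Lambda$ pairs are met, where we used $\sqrt\Lambda\ge2$. One of them has probability at least $\frac{3/4}{3\sqrt\Lambda}=\frac1{4\sqrt\Lambda}$.
\end{proof}

\section{Graphs with many claws}\label{sec:claws}

Let $G$ be a graph with exactly $N\ge1$ claw components and let $H$ be the union of the other components. Until the end of the proof of Proposition~\ref{prop:claws}, the symbols $o(\cdot)$ and $O(\cdot)$ refer to $N\to\infty$ and stand for quantities bounded by a function of $N$ alone; the bounds do not depend on $H$ or on the parameters $k,u,h,r$ below.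

Let $I$ be uniform on $Q(G)$. Let $K$ be the number of centers of claws in $I$, let $X$ be the number of leaves of claws in $I$, and let $Y=|I\cap V(H)|$. A claw has nine independent sets, the center and the eight sets of leaves. Therefore $K\sim\mathrm{Bin}(N,\frac19)$; given $K$, we have $X\sim\mathrm{Bin}(3(N-K),\frac12)$; and $Y$ is independent of $(K,X)$. Also
\[
|I|=K+X+Y,\qquad\psi(I)=\tfrac32K+X+Y .
\]
Given $K=k$, the mean of $\frac32K+X$ is $\frac32N$, whatever $k$ is, and for $k$ near $N/9$ its variance is near $\frac34\cdot\frac89N=\frac23N$. So $\psi(I)$ is nearly independent of $K$, and its law is close to that of $Y$ plus an independent normal variable. We know nothing about $Y$, but this sum has a smooth density,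
\[
q(t)=\mathbb E\,g(t-Y)\quad(t\in\mathbb R),\qquad g=\gamma_{3N/2,\,2N/3}.
\]
As $Y$ takes finitely many values, $q$ is a finite convex combination of translates of $g$. Hence $0<q\le1$, $\int q=1$, $|q'|\le\frac3{2N}$ by \eqref{eq:gauss}, and $q(t)\to0$ as $t\to\pm\infty$, so that $q^*=\max q$ exists.

\begin{lemma}\label{lem:cond}
For every function $u\colon\{0,\dots,N\}\to\mathbb Z$,
\[
\mathbb P\big(X+Y=u(K)\big)=\mathbb E\,q\big(u(K)+\tfrac32K\big)+o(N^{-1/2}).
\]
\end{lemma}

\begin{proof}
Call $k$ \emph{typical} if $|k-N/9|\le N^{2/3}$. Let $k$ be typical and put $v_k=\frac34(N-k)$. The number of trials $3(N-k)$ is at least $2N$ for large $N$, so the local limit theorem gives $\mathbb P(X=j\mid K=k)=\gamma_{3(N-k)/2,\,v_k}(j)+o(N^{-1/2})$ for all integers $j$. We have $|v_k-\frac23N|=\frac34|k-\frac N9|\le N^{2/3}$, and both variances exceed $N/2$ for large $N$. By \eqref{eq:gauss}, replacing $v_k$ by $\frac23N$ changes the density by $O(N^{2/3}N^{-3/2})=o(N^{-1/2})$, and $\gamma_{3(N-k)/2,\,2N/3}(j)=g(j+\frac32k)$. Put $j=u(k)-Y$ and average over $Y$: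
\[
\mathbb P\big(X+Y=u(k)\mid K=k\big)=q\big(u(k)+\tfrac32k\big)+o(N^{-1/2})\qquad\text{for typical }k .
\]
For other $k$ the probability and the value of $q$ both lie in $[0,1]$, and by Hoeffding's inequality $K$ is not typical with probability at most $2e^{-2N^{1/3}}=o(N^{-1/2})$. Average over $K$.
\end{proof}

Now $\mathcal A_h$ reads off $q$ at the point $h$, so it can reach the maximum of $q$. A layer is a level set of $|I|=\psi(I)-\frac12K$, that is, of $\psi(I)$ perturbed by a nearly independent noise of variance
\[
\tau^2=\operatorname{Var}(K/2)=\frac14\cdot N\cdot\frac19\cdot\frac89=\frac{2N}{81},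
\]
and it reads off an average of $q$ at scale $\tau$. A density of height $q^*$ cannot stay near $q^*$ on an interval longer than about $1/q^*$, which bounds such averages.

\begin{proposition}\label{prop:claws}
There is a function $\eta(N)\to0$ such that every graph $G$ with exactly $N$ claw components satisfies
\begin{align}
\frac{s(G)}{|Q(G)|}&\ge q^*-\eta(N)N^{-1/2},\label{eq:slow}\\
\frac{M(G)}{|Q(G)|}&\le q^*\Big(1-2\bar\Phi\Big(\frac1{2q^*\tau}\Big)\Big)+\eta(N)N^{-1/2}.\label{eq:Mup}
\end{align}
\end{proposition}

\begin{proof}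
\emph{The antichain.} By \eqref{eq:Ah}, $I\in\mathcal A_h$ if and only if $X+Y=u(K)$ with $u(k)=h-\lceil3k/2\rceil$. Here $u(k)+\frac32k\in\{h-\frac12,h\}$, so Lemma~\ref{lem:cond} and $|q'|=O(1/N)$ give $|\mathcal A_h|/|Q(G)|=q(h)+o(N^{-1/2})$. If $h$ is an integer nearest to a maximizer of $q$, then $q(h)=q^*-O(1/N)$. This proves \eqref{eq:slow}.

\emph{The layers.} Lemma~\ref{lem:cond} with $u(k)=r-k$ gives
\[
\frac{|Q^{(r)}(G)|}{|Q(G)|}=\mathbb E\,q\big(r+\tfrac12K\big)+o(N^{-1/2}).
\]
We replace $K/2$ by $\Gamma\sim\mathcal N(\mu,\tau^2)$ with $\mu=N/18$, which has the same mean and variance. Let $\Delta(x)=|\mathbb P(K/2\le x)-\mathbb P(\Gamma\le x)|$. The Berry--Esseen theorem gives $\Delta\le O(N\cdot N^{-3/2})=O(N^{-1/2})$. For $x\neq\mu$, the number $\Delta(x)$ is a difference of two tail probabilities, each at most $\tau^2/(x-\mu)^2$ by Chebyshev's inequality. Using the first bound for $|x-\mu|\le N^{3/4}$ and the second elsewhere,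
\[
\int\Delta\le2N^{3/4}\,O(N^{-1/2})+\frac{2\tau^2}{N^{3/4}}=O(N^{1/4}).
\]
By \eqref{eq:compare} with $f(x)=q(r+x)$ and $|f'|=O(1/N)$, the replacement costs $O(N^{-3/4})$. Therefore
\[
\frac{|Q^{(r)}(G)|}{|Q(G)|}=\int q\,\gamma+o(N^{-1/2}),\qquad\gamma=\gamma_{r+\mu,\,\tau^2}.
\]
Among functions with integral $1$ and values in $[0,q^*]$, the integral against $\gamma$ is largest for the one that puts all its mass where $\gamma$ is largest. Indeed, let $J$ be the interval of length $1/q^*$ centered at $r+\mu$, and let $\lambda$ be the value of $\gamma$ at its ends. On $J$ we have $q^*\mathbf 1_J-q\ge0$ and $\gamma\ge\lambda$; off $J$ we have $q^*\mathbf 1_J-q\le0$ and $\gamma\le\lambda$. So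
\[
\int(q^*\mathbf 1_J-q)\,\gamma\ge\lambda\int(q^*\mathbf 1_J-q)=0,
\]
and $\int q\gamma\le q^*\int_J\gamma=q^*\big(1-2\bar\Phi(\frac1{2q^*\tau})\big)$. This holds for every $r$ and proves \eqref{eq:Mup}.
\end{proof}

The factor $1-2\bar\Phi(\frac1{2q^*\tau})$ stays away from $1$ only if $q^*\tau$ stays away from $0$. When $Y$ is so spread out that $q^*$ is much smaller than $N^{-1/2}$, the proposition gives no gain from $\mathcal A_h$. But then all layers are small, and Lemma~\ref{lem:universal} supplies a larger antichain.

\begin{proof}[Proof of Theorem~\ref{thm:det}]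
Let $G$ be as in the theorem, with $N\ge\beta n$ claw components. Then the error $\eta(N)N^{-1/2}$ is at most $\eta_n n^{-1/2}$, where $\eta_n=\beta^{-1/2}\sup_{N'\ge\beta n}\eta(N')\to0$ depends only on $n$ and $\beta$. Put
\[
\kappa=\frac1{12\sqrt{1+2D}},\qquad z=\frac9{2\kappa\sqrt{2\beta}},\qquad\varepsilon=\bar\Phi(z)\in(0,\tfrac12).
\]

\emph{Case $q^*\le\kappa/\sqrt n$.} By \eqref{eq:Mup}, $M(G)\le(\kappa+\eta_n)|Q(G)|/\sqrt n$. Since $n+2e(G)\le(1+2D)n$, Lemma~\ref{lem:universal} gives $s(G)\ge3\kappa|Q(G)|/\sqrt n$ for $n\ge4$. So $s(G)\ge2M(G)$ once $\eta_n\le\kappa/2$.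

\emph{Case $q^*>\kappa/\sqrt n$.} Now the error is at most $(\eta_n/\kappa)\,q^*$, and $\tau\ge\sqrt{2\beta n}/9$ gives
\[
\frac1{2q^*\tau}\le\frac{\sqrt n}{2\kappa}\cdot\frac9{\sqrt{2\beta n}}=z .
\]
As $\bar\Phi$ is decreasing, \eqref{eq:slow} and \eqref{eq:Mup} yield
\[
\frac{s(G)}{M(G)}\ge\frac{1-\eta_n/\kappa}{1-2\varepsilon+\eta_n/\kappa}.
\]
The right side tends to $1/(1-2\varepsilon)>1+2\varepsilon$, so it exceeds $1+\varepsilon$ for $n\ge n_0(\beta,D)$.
\end{proof}

The bound on the number of edges enters through Lemma~\ref{lem:universal} in the first case, and this fixes the threshold $\kappa$. The linear number of claws makes $\tau$ comparable with $\sqrt n$; Proposition~\ref{prop:sparse} below shows that $o(n)$ claws among isolated vertices give no constant-factor gain.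

\section{Components of $G_{n,p}$ and the proof of Theorem~\ref{thm:main}}\label{sec:random}

For part (i) we count claws, and for part (ii) we bound $T_2$.

\begin{lemma}\label{lem:trees}
Let $F$ be a fixed tree on $k$ vertices with automorphism group $\mathrm{Aut}\,F$, let $0<a\le np\le b$ with $a,b$ constant, and let $X_F$ be the number of components of $G_{n,p}$ isomorphic to $F$. Then
\[
\mathbb EX_F=(1+o(1))\,n\,\frac{(np)^{k-1}e^{-knp}}{|\mathrm{Aut}\,F|},
\]
and whp $X_F=(1+o(1))\mathbb EX_F$.
\end{lemma}

\begin{proof}
A $k$-set $A$ carries $k!/|\mathrm{Aut}\,F|$ labeled copies of $F$, so it induces a copy of $F$ with probability $\pi_F=\frac{k!}{|\mathrm{Aut}\,F|}p^{k-1}(1-p)^{\binom k2-k+1}$. It is the vertex set of a component isomorphic to $F$ if, in addition, none of the $k(n-k)$ pairs leaving $A$ is an edge. So $\mathbb EX_F=\binom nk\pi_F(1-p)^{k(n-k)}$. The formula follows from $\binom nkk!=(1+o(1))n^k$ and $(1-p)^{kn+O(1)}=e^{-knp+O(np^2+p)}=(1+o(1))e^{-knp}$. In particular $\mathbb EX_F$ is of order $n$.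

Two distinct components are disjoint. For disjoint $k$-sets $A,B$, both are components isomorphic to $F$ with probability $\pi_F^2(1-p)^{2k(n-2k)+k^2}$, while the product of the two single probabilities is $\pi_F^2(1-p)^{2k(n-2k)+2k^2}$. Summing over at most $\binom nk^2$ ordered pairs, $\mathbb E[X_F(X_F-1)]\le(1-p)^{-k^2}(\mathbb EX_F)^2=(1+o(1))(\mathbb EX_F)^2$. Hence $\operatorname{Var}X_F\le\mathbb EX_F+o((\mathbb EX_F)^2)=o((\mathbb EX_F)^2)$, and Chebyshev's inequality finishes the proof.
\end{proof}

\begin{lemma}\label{lem:tail}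
Let $c=np$. For every vertex $v$ of $G_{n,p}$ and $k\ge1$, $\mathbb P(|C(v)|=k)\le\frac ek(ec)^{k-1}$. If $ec<1$, then $\mathbb ET_j\le en\,(ec)^{j-1}/(1-ec)$ for all $j\ge1$.
\end{lemma}

\begin{proof}
If $|C(v)|=k$, some tree on a $k$-set containing $v$ has all its edges present. There are $k^{k-2}$ labeled trees on a $k$-set (Cayley's formula), so
\[
\mathbb P(|C(v)|=k)\le\binom{n-1}{k-1}k^{k-2}p^{k-1}\le c^{k-1}\frac{k^{k-1}}{k!}\le\frac ek(ec)^{k-1},
\]
by $k^k/k!\le e^k$. Then $\mathbb ET_j=\sum_v\sum_{k\ge j}k\,\mathbb P(|C(v)|=k)\le en\sum_{k\ge j}(ec)^{k-1}$.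
\end{proof}

This bound says nothing when $ec\ge1$, which is why Theorem~\ref{thm:det} must allow an arbitrary remainder $H$.

When $T_2=o(n)$, almost all vertices are isolated, and the other vertices shift $|I|$ by an amount that fluctuates much less than $\sqrt n$. Sperner's theorem for the isolated vertices then decides the matter.

\begin{proposition}\label{prop:sparse}
For every $\delta>0$ there are $\eta>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices with $T_2(G)\le\eta n$ satisfies $s(G)\le(1+\delta)M(G)$.
\end{proposition}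

\begin{proof}
Let $0<\eta\le\frac12$ and $n\ge1/\eta$. Let $m$ be the number of isolated vertices and $R$ the graph induced on the other vertices. Each of them contributes at least $1$ to $T_2$, so $m\ge(1-\eta)n\ge n/2$. By \eqref{eq:slice} and Sperner's theorem, $s(G)\le|Q(R)|\binom m{\lfloor m/2\rfloor}$.

Let $B$ be uniform on $Q(R)$ and let $\mu$ be an integer nearest to $\mathbb E|B|$. By \eqref{eq:varsum}, $\mathbb E(|B|-\mu)^2\le\frac14T_2+\frac14\le\eta n$. With $\omega=\eta^{1/4}\sqrt n$, Markov's inequality gives $\mathbb P(||B|-\mu|>\omega)\le\sqrt\eta$. By the local limit theorem, $\binom mi=2^m\sqrt{2/(\pi m)}\,\big(e^{-2(i-m/2)^2/m}+o(1)\big)$ uniformly in $i$. For $i=\lfloor m/2\rfloor+j$ with $|j|\le\omega$ we have $2(i-\frac m2)^2/m\le4(\omega+\frac12)^2/n=4\sqrt\eta+o(1)$, so $\binom mi\ge(e^{-4\sqrt\eta}-o(1))\binom m{\lfloor m/2\rfloor}$. By \eqref{eq:slice} with $r=\lfloor m/2\rfloor+\mu$,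
\[
M(G)\ge\sum_{B\in Q(R)}\binom m{\lfloor m/2\rfloor+\mu-|B|}\ge(1-\sqrt\eta)\big(e^{-4\sqrt\eta}-o(1)\big)|Q(R)|\binom m{\lfloor m/2\rfloor},
\]
where $o(1)$ depends only on $n$. Choose $\eta$ with $(1-\sqrt\eta)e^{-4\sqrt\eta}>1/(1+\delta)$, and then $n_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(i) The claw has $k=4$ vertices and $6$ automorphisms. By Lemma~\ref{lem:trees}, whp the number of claw components is at least $(1-o(1))na^3e^{-4b}/6\ge\beta n$ with $\beta=a^3e^{-4b}/20$. The number of edges is binomial with mean and variance at most $bn/2$, so it exceeds $bn$ with probability at most $2/(bn)$ by Chebyshev's inequality. Apply Theorem~\ref{thm:det} with this $\beta$ and $D=b$.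

(ii) Let $np\to0$ and $\delta>0$, and take $\eta$ from Proposition~\ref{prop:sparse}. By Lemma~\ref{lem:tail}, $\mathbb ET_2=O(n\cdot np)=o(n)$, so $\mathbb P(T_2>\eta n)\to0$ by Markov's inequality. Hence whp $s\le(1+\delta)M$.

It remains to prove the equivalence. If $np\to0$, the asymptotic equality holds by (ii). If $p=O(1/n)$ and $np\not\to0$, there are $0<a\le b$ with $np\in[a,b]$ along a subsequence. By (i), $\mathbb P(s\le(1+\varepsilon/2)M)\to0$ along it, so the asymptotic equality fails.
\end{proof}

\section{Trees on at most three vertices give no gain}\label{sec:nogain}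

The upper bound in Theorem~\ref{thm:order} rests on the following statement, in which $P_3$ is the path on three vertices. It bounds all antichains, not only level sets of steep functions, so the argument is combinatorial.

\begin{proposition}\label{prop:nogain}
For every $\delta>0$ there is $\ell_0$ such that the following holds. If every component of $G_0$ is isomorphic to $K_1$, $K_2$ or $P_3$, and at least $\ell_0$ components are isomorphic to $K_2$, then $s(G_0)\le(1+\delta)M(G_0)$.
\end{proposition}

An antichain meets each chain at most once, so widths are bounded through chains. The components $K_1$ and $P_3$ are handled by a partition into chains, the components $K_2$ by a random chain, and a lemma on binomial sums joins the two.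

\subsection*{Symmetric chains}
A \emph{$\rho$-symmetric chain} in $Q(G)$ is a chain that, for some integer $i$, has exactly one member of each size $i,i+1,\dots,\rho-i$ and no other member.

\begin{lemma}\label{lem:scd}
Let $G_1$ have $m$ components $K_1$, $d$ components $P_3$ and no others. Then $Q(G_1)$ is partitioned into $\rho$-symmetric chains with $\rho=m+2d$.
\end{lemma}

\begin{proof}
The poset $Q(K_1)$ is a $1$-symmetric chain. For the path with vertices $x,y,z$ in order, $Q(P_3)$ is partitioned into the $2$-symmetric chains $\{\emptyset,\{x\},\{x,z\}\}$, $\{\{y\}\}$ and $\{\{z\}\}$. If $m=d=0$, the chain $\{\emptyset\}$ is $0$-symmetric. By induction on the number of components, it suffices to partition the product of a $\rho_1$-symmetric chain and a $\rho_2$-symmetric chain into $(\rho_1+\rho_2)$-symmetric chains. Let the smallest sizes in the two chains be $i_1,i_2$, and put $\alpha_1=\rho_1-2i_1$, $\alpha_2=\rho_2-2i_2$. The product is the grid $\{0,\dots,\alpha_1\}\times\{0,\dots,\alpha_2\}$, where $(x,y)$ has size $i_1+i_2+x+y$. For $0\le i\le\min(\alpha_1,\alpha_2)$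 take the chain
\[
(0,i),(1,i),\dots,(\alpha_1-i,i),(\alpha_1-i,i+1),\dots,(\alpha_1-i,\alpha_2).
\]
Its sizes run in steps of $1$ from $i_1+i_2+i$ to $i_1+i_2+\alpha_1+\alpha_2-i=\rho_1+\rho_2-(i_1+i_2+i)$. The points of chain $i$ with $x+y\le\alpha_1$ are those of its horizontal part, where $y=i$; the points with $x+y>\alpha_1$ have $x=\alpha_1-i$. So a point with $x+y\le\alpha_1$ lies exactly in chain $i=y$, which exists since $y\le\alpha_1$ and $y\le\alpha_2$. A point with $x+y>\alpha_1$ lies exactly in chain $i=\alpha_1-x$, which exists since $\alpha_1-x<y\le\alpha_2$.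
\end{proof}

Each of these chains has one member of size $\lfloor\rho/2\rfloor$, so $s(G_1)=M(G_1)$. The method does not extend to $K_2$: a partition into $\rho$-symmetric chains forces the layers $r$ and $\rho-r$ to have equal size, and $Q(K_2)$ has layer sizes $1,2$.

\subsection*{A chain times a matching}
Let $G_2$ be a perfect matching with $\ell$ edges. Its $r$-th layer has size $v_r=\binom\ell r2^r$, with $v_r=0$ unless $0\le r\le\ell$. A \emph{window} of length $L$ is a set $W$ of $L$ consecutive integers, its \emph{center} is the average of its endpoints, and $v(W)=\sum_{r\in W}v_r$.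

\begin{lemma}\label{lem:lym}
Let $\mathcal C$ be a chain with $L$ elements. Every antichain in the product poset $\mathcal C\times Q(G_2)$ has at most $\max v(W)$ elements, the maximum being over windows $W$ of length $L$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be an antichain. For $x\in\mathcal C$ let $\mathcal A_x=\{B:(x,B)\in\mathcal A\}$, an antichain in $Q(G_2)$. These $L$ slices are pairwise disjoint, since $(x,B)$ and $(x',B)$ are comparable. So $|\mathcal A|=\sum_ra_r$, where $a_r\le v_r$ is the number of sets of size $r$ in $\mathcal U=\bigcup_x\mathcal A_x$.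

Order the $\ell$ edges uniformly at random, choose an endpoint of each uniformly and independently, and let $B_r$ be the set of the chosen endpoints of the first $r$ edges. Then $B_0\subset B_1\subset\dots\subset B_\ell$ is a chain, and $B_r$ is uniform on the $r$-th layer. The chain meets each slice at most once, so it meets $\mathcal U$ in at most $L$ sets. Taking expectations, $\sum_{r=0}^\ell a_r/v_r\le L$. Thus $|\mathcal A|=\sum_rx_rv_r$ with $x_r=a_r/v_r\in[0,1]$ and $\sum_rx_r\le L$, and such a sum is at most the sum of the $L$ largest terms of $(v_r)_{r\in\mathbb Z}$. The ratio $v_{r+1}/v_r=2(\ell-r)/(r+1)$ decreases on $0\le r\le\ell$, so the sequence increases up to a maximum and then decreases. Starting from a largest term and always adding the larger of the two terms next to the current window, we list the terms in nonincreasing order. Hence the $L$ largest terms can be taken to form a window.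
\end{proof}

The case $L=1$ gives $s(G_2)=M(G_2)$.

\subsection*{Windows}
A fixed layer of $Q(G_0)$ will cut each product $\mathcal C\times Q(G_2)$ in a window whose center is close to $2\ell/3$, but which need not be the best window of its length. We need the loss to be small uniformly in the length.

\begin{lemma}\label{lem:window}
For every $\delta>0$ there is $\ell_0$ such that, for all $\ell\ge\ell_0$ and $L\ge1$, if $W,W_0$ are windows of length $L$ and the center of $W_0$ is within $2$ of $2\ell/3$, then $v(W)\le(1+\delta)v(W_0)$.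
\end{lemma}

Some lower bound on $\ell$ is needed: for $\ell=1$, $W=\{1\}$ and $W_0=\{2\}$ we have $v(W)=2$ and $v(W_0)=0$.

\begin{proof}
Put $b_r=v_r3^{-\ell}=\mathbb P(\mathrm{Bin}(\ell,\frac23)=r)$ and $b(W)=v(W)3^{-\ell}$. The binomial has mean $\mu=2\ell/3$ and variance $2\ell/9$. Fix $A\ge9$ with $(1-2/A^2)^{-1}\le1+\delta$, and let $\ell\ge1$.

\emph{Long windows, $L>A\sqrt\ell$.} The window $W_0$ contains every integer at distance less than $(L+1)/2$ from its center, hence every integer at distance less than $(L-3)/2$ from $\mu$. Since $A\sqrt\ell\ge9$, we have $(L-3)/2\ge A\sqrt\ell/3$. By Chebyshev's inequality $b(W_0)\ge1-\frac{2\ell/9}{A^2\ell/9}=1-2/A^2$, while $b(W)\le1$.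

\emph{Short windows, $L\le A\sqrt\ell$.} Let $\gamma=\gamma_{\mu,2\ell/9}$, so $|\gamma'|\le9/(2\ell)$, and let $\Psi(x)=\int_{x-L/2}^{x+L/2}\gamma$. The symbol $o(\cdot)$ refers to $\ell\to\infty$ and is uniform in $L$ and in the windows. By the local limit theorem, $b_r=\gamma(r)+o(\ell^{-1/2})=\int_{r-1/2}^{r+1/2}\gamma+o(\ell^{-1/2})$. Summing, a window of length $L$ with center $x$ has $b$-sum $\Psi(x)+L\cdot o(\ell^{-1/2})$. The derivative $\Psi'(x)=\gamma(x+\frac L2)-\gamma(x-\frac L2)$ has the sign of $\mu-x$ and absolute value at most $9L/(2\ell)$. So $\Psi$ is largest at $\mu$ and loses at most $9L/\ell$ within distance $2$ of $\mu$. Therefore $b(W)\le b(W_0)+L\cdot o(\ell^{-1/2})$. On the other hand, every $r\in W_0$ has $|r-\mu|\le\frac L2+2\le A\sqrt\ell$, so $\gamma(r)\ge\frac3{2\sqrt{\pi\ell}}e^{-9A^2/4}$ and $b(W_0)\ge\frac12e^{-9A^2/4}L\ell^{-1/2}$ for large $\ell$. Dividing, $b(W)/b(W_0)\le1+2e^{9A^2/4}\,o(1)\le1+\delta$ for $\ell\ge\ell_0$.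
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nogain}]
Take $\ell_0$ from Lemma~\ref{lem:window}. Write $G_0$ as the disjoint union of $G_1$, formed by the components $K_1$ and $P_3$, and a matching $G_2$ with $\ell\ge\ell_0$ edges. Partition $Q(G_1)$ into $\rho$-symmetric chains $\mathcal C$ by Lemma~\ref{lem:scd}; then the sets $\mathcal C\times Q(G_2)$ partition $Q(G_0)$. Put $r_0=\lfloor\rho/2\rfloor+\lfloor2\ell/3\rfloor$. If $\mathcal C$ has sizes $i,\dots,\rho-i$, then the number of members of $\mathcal C\times Q(G_2)$ of size $r_0$ is $v(W_{\mathcal C})$, where $W_{\mathcal C}=\{r_0-\rho+i,\dots,r_0-i\}$. This window has length $|\mathcal C|$ and center $r_0-\rho/2$, which is within $\frac12+\frac23<2$ of $2\ell/3$ for every $\mathcal C$; here the symmetry of the chains is used. By Lemmas~\ref{lem:lym} and~\ref{lem:window}, an antichain in $Q(G_0)$ has at most $(1+\delta)v(W_{\mathcal C})$ members in $\mathcal C\times Q(G_2)$. Summing over $\mathcal C$, $s(G_0)\le(1+\delta)|Q^{(r_0)}(G_0)|$.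
\end{proof}

\section{The order of the gain}\label{sec:order}

Fix $0<c\le\frac1{10}$ and $p=c/n$, so that $ec<\frac12$. Components are now small, the normal approximation of Section~\ref{sec:steep} becomes rigorous, and Theorem~\ref{thm:order} reduces to computing variances.

\subsection{Typical graphs}
The constants require $T_1$ and $T_4$ to be close to their means, not merely of the same order, so we need a variance bound.

\begin{lemma}\label{lem:varT}
In $G_{n,p}$, $\operatorname{Var}T_j\le\sum_u\mathbb E|C(u)|^3$ for every $j\ge1$.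
\end{lemma}

\begin{proof}
Let $f(v)=|C(v)|\,\mathbf 1[|C(v)|\ge j]$, so that $T_j^2=\sum_{u,v}f(u)f(v)$. For fixed $u$, the vertices $v\in C(u)$ contribute at most $|C(u)|\cdot|C(u)|^2$. Now let $A$ be a set with $u\in A$ and $v\notin A$. The event $C(u)=A$ depends only on pairs meeting $A$. Given it, $C(v)$ is the component of $v$ in the graph induced on $[n]\setminus A$, whose edges keep their original law. So $f(v)$ is distributed as its value in an independent copy of $G_{n,p}$ with the vertices of $A$ deleted. Deleting vertices other than $v$ does not increase $f(v)$, so $\mathbb E[f(v)\mid C(u)=A]\le\mathbb Ef(v)$. Hence $\mathbb E\big[f(u)f(v)\mathbf 1[v\notin C(u)]\big]\le\mathbb Ef(u)\,\mathbb Ef(v)$, and summing gives $\mathbb ET_j^2\le\sum_u\mathbb E|C(u)|^3+(\mathbb ET_j)^2$.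
\end{proof}

Let $m,\ell,N$ be the numbers of components isomorphic to $K_1$, $K_2$, $K_{1,3}$. There is a deterministic sequence $\eta_n\to0$ such that whp $G=G_{n,p}$ has the following properties.
\begin{itemize}
\item[(T1)] The ratios $m/n$, $\ell/n$, $N/n$ are within $\eta_n$ of $e^{-c}$, $\frac12ce^{-2c}$, $\frac16c^3e^{-4c}$.
\item[(T2)] $T_1\le2en+n^{2/3}$ and $T_4\le2e^4c^3n+n^{2/3}$.
\item[(T3)] $\sum_C|C|^3\le n\log n$, and $G$ has at most $\log n$ triangles.
\end{itemize}
Property (T1) is Lemma~\ref{lem:trees}. By Lemma~\ref{lem:tail}, $\mathbb ET_1\le2en$, $\mathbb ET_4\le2e^4c^3n$, and $\mathbb E|C(v)|^i\le e\sum_kk^{i-1}2^{-(k-1)}=O(1)$ for $i\le3$. So $\operatorname{Var}T_j=O(n)$ by Lemma~\ref{lem:varT}, and (T2) fails with probability $O(n^{-1/3})$. Property (T3) follows from Markov's inequality, since $\sum_C|C|^3=\sum_v|C(v)|^2$ has mean $O(n)$ and the number of triangles has mean at most $c^3/6$. Call $G$ \emph{typical} if it has these properties. From now on $G$ is a typical graph, and $o(\cdot)$, $O(\cdot)$ are bounded by functions of $n$ and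 $c$.

We need probabilities of single values. The Berry--Esseen theorem controls only distribution functions, but the isolated vertices contribute an independent binomial term that smooths the rest.

\begin{lemma}\label{lem:llt}
Let $Z\sim\mathrm{Bin}(m,\frac12)$ and let $(U,U')$ be independent of $Z$, with $U$ integer-valued and $|U-U'|\le1$. Suppose that $U'=\sum_{C\in\mathcal S}U_C$, where $\mathcal S$ is a set of components of $G$ with at least two vertices and the $U_C\in[0,|C|]$ are independent, and that $\operatorname{Var}U'\ge\frac29\ell$. Put $\mu=\frac m2+\mathbb EU'$ and $v=\frac m4+\operatorname{Var}U'$. Then $v\le T_1/4$,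
\[
\mathbb P(Z+U=h)=\gamma_{\mu,v}(h)+o(n^{-1/2})\quad\text{uniformly in }h\in\mathbb Z,
\]
and $\max_h\mathbb P(Z+U=h)=(1+o(1))(2\pi v)^{-1/2}$.
\end{lemma}

\begin{proof}
The bound $v\le T_1/4$ is \eqref{eq:varsum}, the isolated vertices contributing $m$ to $T_1$. Let $g=\gamma_{m/2,\,m/4}$; by (T1), $m$ and $\ell$ are of order $n$. Conditioning on $U$, the local limit theorem gives $\mathbb P(Z+U=h)=\mathbb Eg(h-U)+o(n^{-1/2})$. Replacing $U$ by $U'$ costs at most $\sup|g'|=O(1/n)$. Let $\Gamma$ be normal with the mean and variance of $U'$. Since $|U_C-\mathbb EU_C|\le|C|$, the Berry--Esseen theorem and (T3) give $d_K(U',\Gamma)=O(n\log n/n^{3/2})=o(1)$. By \eqref{eq:compare} and \eqref{eq:gauss}, $|\mathbb Eg(h-U')-\mathbb Eg(h-\Gamma)|\le d_K(U',\Gamma)\int|g'|=o(n^{-1/2})$. Finally $\mathbb Eg(h-\Gamma)=\gamma_{\mu,v}(h)$, the density of a sum of independent normal variables. For the last claim, $\gamma_{\mu,v}\le(2\pi v)^{-1/2}$, the value at an integer nearest to $\mu$ is smaller by at most $1/v=O(1/n)$, and $n^{-1/2}=O(v^{-1/2})$ because $v\le T_1/4=O(n)$.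
\end{proof}

In each application below $\mathcal S$ contains all components $K_2$, with $U_C=|I\cap C|$ for a uniform $I$. This variable equals $1$ with probability $\frac23$ and $0$ otherwise, so it has variance $\frac29$, and the hypothesis $\operatorname{Var}U'\ge\frac29\ell$ holds.

\subsection{The lower bound}
Let $I$ be uniform on $Q(G)$, let $Z$ and $K$ be the numbers of isolated vertices and of centers of claw components in $I$, and let $\sigma^2=\operatorname{Var}|I|$. Lemma~\ref{lem:llt} with $U=U'=|I|-Z$ gives
\[
M(G)=(1+o(1))\,|Q(G)|\,(2\pi\sigma^2)^{-1/2},\qquad\sigma^2\le T_1/4\le2n,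
\]
the last inequality by (T2) for large $n$. By \eqref{eq:Ah}, $I\in\mathcal A_h$ if and only if $Z+U=h$, where now $U=|I|-Z-K+\lceil3K/2\rceil$. Put $U'=|I|-Z+\frac12K=\psi(I)-Z$, so $|U-U'|\le\frac12$. This $U'$ is a sum over the components with at least two vertices. A claw contributes a value in $[0,3]$ whose variance, by \eqref{eq:starvar}, is $\frac{54}{81}$ instead of $\frac{56}{81}$; the other components contribute $|I\cap C|$ as before. So $v=\sigma^2-\frac{2N}{81}$, and Lemma~\ref{lem:llt} gives $s(G)\ge\max_h|\mathcal A_h|=(1+o(1))|Q(G)|(2\pi v)^{-1/2}$. Using $(1-x)^{-1/2}\ge1+\frac x2$ for $0\le x<1$, then $\sigma^2\le2n$ and (T1),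
\[
\frac{s(G)}{M(G)}\ge(1-o(1))\Big(1-\frac{2N}{81\sigma^2}\Big)^{-1/2}\ge1+\frac N{81\sigma^2}-o(1)\ge1+\frac{c^3e^{-4c}}{972}-o(1),
\]
where $972=81\cdot2\cdot6$. Since $e^{-4c}\ge e^{-0.4}>\frac12$ and $\frac1{1944}>\frac1{3000}$, we get $s(G)/M(G)\ge1+c^3/3000$ for large $n$.

\subsection{The upper bound}
Let $G_0$ be the union of the components $K_1,K_2,P_3$ of $G$, and let $R$ be the union of the others. We give away everything on $R$: in bounding $s(G)$ we let the antichain be optimal in each slice separately, as if $R$ contributed no variance, and in bounding $M(G)$ we pay for the full variance of $R$. This is affordable because $T_4=O(c^3n)$.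

Let $I_0$ be uniform on $Q(G_0)$, and let $\mu_0$ and $\sigma_0^2\ge m/4$ be the mean and variance of $|I_0|$. Apply Lemma~\ref{lem:llt} with $U=U'$ the number of vertices of $I_0$ in components $K_2$ and $P_3$:
\begin{equation}\label{eq:G0}
\frac{|Q^{(r)}(G_0)|}{|Q(G_0)|}=\gamma_{\mu_0,\sigma_0^2}(r)+o(n^{-1/2}),\qquad\frac{M(G_0)}{|Q(G_0)|}=\frac{1+o(1)}{\sqrt{2\pi\sigma_0^2}},
\end{equation}
uniformly in $r$, and $\sigma_0^2=O(n)$. Since $\ell\to\infty$ by (T1), Proposition~\ref{prop:nogain} gives $s(G_0)\le(1+o(1))M(G_0)$. With \eqref{eq:slice} and $|Q(G)|=|Q(G_0)|\,|Q(R)|$,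
\begin{equation}\label{eq:supper}
s(G)\le|Q(R)|\,s(G_0)\le(1+o(1))\,|Q(G)|\,(2\pi\sigma_0^2)^{-1/2}.
\end{equation}
For the layers, let $B$ be uniform on $Q(R)$ and let $r$ be an integer nearest to $\mu_0+\mathbb E|B|$, so that $\mathbb E(r-|B|-\mu_0)^2\le\operatorname{Var}|B|+\frac14$. By \eqref{eq:slice}, \eqref{eq:G0} and $e^{-x}\ge1-x$,
\[
\frac{M(G)}{|Q(G)|}\ge\mathbb E\,\gamma_{\mu_0,\sigma_0^2}(r-|B|)-o(n^{-1/2})\ge\frac1{\sqrt{2\pi\sigma_0^2}}\Big(1-\frac{\operatorname{Var}|B|+\frac14}{2\sigma_0^2}-o(1)\Big).
\]
The connected graphs on at most three vertices are $K_1,K_2,P_3$ and the triangle, so each component of $R$ is a triangle or has at least four vertices. By \eqref{eq:varsum} and (T3), $\operatorname{Var}|B|\le\frac14(T_4+9\log n)$. With $2\sigma_0^2\ge m/2$, (T1) and (T2),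
\[
\frac{\operatorname{Var}|B|+\frac14}{2\sigma_0^2}\le\frac{T_4}{2m}+o(1)\le e^{4+c}c^3+o(1)\le61c^3+o(1),
\]
because $e^{4.1}<61$. Together with \eqref{eq:supper} this gives
\[
\frac{s(G)}{M(G)}\le\frac{1+o(1)}{1-61c^3-o(1)} .
\]
Since $61c^3\le0.061$, we have $\frac1{1-61c^3}=1+\frac{61c^3}{1-61c^3}\le1+\frac{61}{0.939}c^3\le1+65c^3$. Hence $s(G)/M(G)\le1+70c^3$ for large $n$. Both bounds hold for all typical graphs, and $G_{n,p}$ is typical whp. This proves Theorem~\ref{thm:order}.

\begin{thebibliography}{1}
\bibitem{FR} Victor Falgas-Ravry, \emph{Sperner's problem for $G$-independent families}, arXiv:1302.6039 (2013).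
\end{thebibliography}
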